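\title{Three fluids on a honeycomb lattice: the correlation ratio at the center has a finite limit greater than one}

\begin{abstract}
Color the cells of a honeycomb lattice of step $1/n$ inside a fixed regular hexagon independently and uniformly with the colors $0,1,2,3$, and let fluid $k\in\{1,2,3\}$ flow through the cells of colors $0$ and $k$. Let $A_{k,n}$ be the event that fluid $k$ flows from the central cell to the boundary. These three events are pairwise independent. We prove a conjecture stated in a paper of Novikov: the ratio $\mathbb{P}(A_{1,n}\cap A_{2,n}\cap A_{3,n})/\prod_k\mathbb{P}(A_{k,n})$ has a limit greater than $1$. The limit is finite, it is at least $1+63^{-3}$, and it is the same for a large class of domains. The ratio is a sum of cubes of normalized Fourier--Walsh coefficients of the one-arm event of critical site percolation. A telescoping identity bounds the sum from below, arm estimates bound its tail, and a contraction argument shows that each coefficient converges. The method also covers $q\ge3$ fluids.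
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

For an integer $n>1$ take a honeycomb lattice of step $1/n$, that is, a tiling of the plane by regular hexagonal \emph{cells}. Let $P$ be a regular hexagon with side $1$ whose center is the center of a cell $O$, and let $M_n$ be the set of cells contained in $P$. Two cells are \emph{adjacent} if they share an edge, and a cell of $M_n$ is a \emph{boundary cell} if it is adjacent to a cell not in $M_n$. Color the cells of $M_n$ with the colors $0,1,2,3$, all $4^{|M_n|}$ colorings being equally likely; this is the four-state Potts model at infinite temperature.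

Three fluids try to flow out of $O$. Fluid $k\in\{1,2,3\}$ can pass through the cells of colors $0$ and $k$. Let $A_{k,n}$ be the event that fluid $k$ percolates from $O$ to the boundary: there is a chain $O=z_0,z_1,\dots,z_t$ of cells of $M_n$ in which consecutive cells are adjacent, $z_t$ is a boundary cell, and each of $z_1,\dots,z_t$ has color $0$ or $k$. The color of $O$ plays no role. The following conjecture is posed in \cite{Novikov}:
\begin{equation}\label{eq:conj}
\lim_{n\to+\infty}\frac{\mathbb{P}(A_{1,n}\cap A_{2,n}\cap A_{3,n})}{\mathbb{P}(A_{1,n})\,\mathbb{P}(A_{2,n})\,\mathbb{P}(A_{3,n})}>1 .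
\end{equation}
The displayed inequality does not say whether the limit has to be finite, so we read it as the assertion that the limit exists in $[0,+\infty]$ and exceeds $1$, the value $+\infty$ included. We prove the conjecture and show that the limit is finite. It will not matter how $P$ is oriented with respect to the lattice, nor whether the step is the edge length of a cell or the distance between adjacent centers.

\subsection{What to expect}\label{sub:expect}

A single fluid sees each cell as passable with probability $\frac12$, independently of the other cells. This is critical site percolation on the triangular lattice formed by the cell centers, and $\mathbb{P}(A_{k,n})\to0$. Two fluids are independent: at each cell, the four combinations of passable and impassable for fluids $1$ and $2$ correspond to the four colors. Three fluids are not independent, since a cell that is passable for two of them has color $0$ and is passable for the third. The ratio in \eqref{eq:conj} thus measures a dependence that is invisible in pairs.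

Two toy events show what such a ratio can do. Fix $\ell$ cells.
\begin{itemize}
\item \emph{Cells in series.} Let $E_k$ be the event that all $\ell$ cells are passable for fluid $k$. Then $\mathbb{P}(E_k)=2^{-\ell}$, and $E_1\cap E_2\cap E_3$ says that all cells have color $0$. The ratio is $4^{-\ell}/8^{-\ell}=2^{\ell}$, which tends to $\infty$.
\item \emph{Cells in parallel.} Let $E_k$ be the event that at least one of the $\ell$ cells is passable for fluid $k$, and put $t=2^{-\ell}$. Each complement $E_k^c$ has probability $t$, two complements intersect with probability $t^2$, and the three complements have empty intersection, because no color is impassable for all three fluids. Hence $\mathbb{P}(E_1\cap E_2\cap E_3)=1-3t+3t^2=(1-t)^3+t^3$, and the ratio is $1+(2^{\ell}-1)^{-3}$, which tends to $1$.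
\end{itemize}
The events $A_{k,n}$ mix both features. Every fluid must leave $O$ through the same ring of six cells, whatever $n$ is, and this should keep the ratio away from $1$; six cells in parallel give $1+63^{-3}$. Farther from $O$ a fluid has many routes, a given cell rarely decides whether it escapes, and it is rarer still that the three fluids hinge on the same cells. This should keep the ratio away from $\infty$. The results below confirm both guesses.

\subsection{Results}

Let $d$ be the graph distance between cells, $|v|=d(O,v)$, $B_m(v)=\{w: d(v,w)\le m\}$, $B_m=B_m(O)$ and $\partial B_m=\{v:|v|=m\}$. A \emph{path} is a chain of cells in which consecutive cells are adjacent. For a finite set $M$ of cells let $\partial M$ be the set of cells of $M$ adjacent to a cell of the complement $M^c$; for $M=B_m$ the two meanings of $\partial B_m$ agree. A finite set $M\ni O$ is \emph{hole-free} if every cell of $M^c$ can be joined to infinity by a path in $M^c$. For $\Lambda\ge1$, the set $M$ is \emph{$\Lambda$-admissible at scale $R$} if it is hole-free and $B_R\subset M\subset B_{\Lambda R}$. Lemma~\ref{lem:Mn}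 shows that $M_n$ is $2$-admissible at a scale that tends to infinity.

In a spin configuration $x\in\{\pm1\}^M$ a cell $v$ is \emph{open} if $x_v=+1$ and \emph{closed} otherwise. Let $A_M\subset\{\pm1\}^M$ be the set of configurations with a path $O=z_0,z_1,\dots,z_t\in\partial M$ in $M$ such that $z_1,\dots,z_t$ are open. Let $p_M$ be the probability of $A_M$ under the uniform measure. For a finite set $S$ of cells put $\chi_S(x)=\prod_{v\in S}x_v$.

Given a coloring, set $x^{(k)}_v=+1$ if the color of $v$ is $0$ or $k$, and $x^{(k)}_v=-1$ otherwise. The colors $0,1,2,3$ give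
\[
(x^{(1)}_v,x^{(2)}_v,x^{(3)}_v)=(+,+,+),\ (+,-,-),\ (-,+,-),\ (-,-,+),
\]
which are exactly the sign vectors with product $+1$. This suggests a model with any number of fluids. In the \emph{$q$-fluid model} the vectors $(x^{(1)}_v,\dots,x^{(q)}_v)$ are independent over the cells $v$ and uniform on $\{s\in\{\pm1\}^q:\prod_ks_k=1\}$. For $q\ge2$ each $x^{(k)}$ is a uniform spin configuration. Put
\[
T^{(q)}_M=\frac{\mathbb{P}\big(x^{(k)}\in A_M\text{ for all }k=1,\dots,q\big)}{p_M^{\,q}},\qquad T_M=T_M^{(3)} .
\]
The ratio in \eqref{eq:conj} is $T_{M_n}$.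

\begin{theorem}\label{thm:main}
The limit $\lim_{n\to\infty}T_{M_n}$ exists, is finite, and is at least $1+63^{-3}$. Moreover $T_M\ge1+63^{-3}$ for every finite set $M\supset B_1$, with equality if $M=B_1$.
\end{theorem}

\begin{theorem}\label{thm:univ}
For every finite set $S$ of cells there is a number $m_S$, with $m_\emptyset=1$ and $|m_S|<1$ for $S\neq\emptyset$, such that $\sum_S|m_S|^3<\infty$ and the following holds. Fix $\Lambda\ge1$ and let $M$ run through $\Lambda$-admissible sets at scales $R\to\infty$. Then:
\begin{enumerate}
\item[(a)] $\mathbb{E}[\chi_S\mid A_M]\to m_S$ for every $S$, and $T_M\to\sum_Sm_S^3$. In particular the limit does not depend on the domains.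
\item[(b)] For every $q\ge3$, $T^{(q)}_M\to\sum_Sm_S^q\in[1+63^{-q},\infty)$. This limit tends to $1$ as $q\to\infty$.
\end{enumerate}
The sums run over all finite sets $S$ of cells.
\end{theorem}

The lower bounds rest on a correlation inequality that has nothing to do with the lattice. An event $E\subset\{\pm1\}^V$ is \emph{increasing} if opening a cell never destroys it, and it \emph{depends on} the cell $v$ if changing $x_v$ alone changes the indicator of $E$ for some $x$.

\begin{theorem}\label{thm:ineq}
Let $q\ge3$, let $V$ be a finite set of cells and let $E_1,\dots,E_q\subset\{\pm1\}^V$ be increasing events. In the $q$-fluid model on $V$,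
\[
\mathbb{P}\big(x^{(k)}\in E_k\text{ for all }k\big)\ge\prod_{k=1}^q\mathbb{P}\big(x^{(k)}\in E_k\big).
\]
Equality holds if and only if there is no cell on which all of $E_1,\dots,E_q$ depend.
\end{theorem}

\subsection{Plan of the proof}

The starting point is the exact formula $T_M=\sum_{S\subset M}m_S(M)^3$ with $m_S(M)=\mathbb{E}[\chi_S\mid A_M]$ (Section~\ref{sec:fourier}). Three tasks remain, and they are independent of each other. Section~\ref{sec:lower} proves Theorem~\ref{thm:ineq} and the lower bound $1+63^{-q}$. Section~\ref{sec:tail} shows that sets $S$ reaching beyond distance $2^j$ from $O$ contribute an amount that is exponentially small in $j$, uniformly in $M$. Section~\ref{sec:local} shows that $m_S(M)$ converges for each fixed $S$. The percolation tools are recalled in Section~\ref{sec:tools}, and Section~\ref{sec:end} puts the pieces together.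

\section{The ratio as a sum of powers}\label{sec:fourier}

We recall the Fourier--Walsh expansion. Let $V$ be a finite set and give $\{\pm1\}^V$ the uniform measure. The functions $\chi_S$, $S\subset V$, form an orthonormal basis, so every $g:\{\pm1\}^V\to\mathbb{R}$ equals $\sum_S\hat g(S)\chi_S$ with $\hat g(S)=\mathbb{E}[g\chi_S]$. For $Q\subset V$, conditioning on the spins $x_Q$ of $Q$ kills every $\chi_S$ with $S\not\subset Q$ and keeps the others, so Parseval's identity gives
\begin{equation}\label{eq:parseval}
\sum_{S\subset Q}\hat g(S)^2=\mathbb{E}\big[\mathbb{E}[g\mid x_Q]^2\big].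
\end{equation}
Let $x^{v+}$ and $x^{v-}$ be the configuration $x$ with the cell $v$ made open and closed. The cell $v$ is \emph{pivotal} for an event $E$ in $x$ if exactly one of $x^{v+},x^{v-}$ lies in $E$; this does not depend on $x_v$. If $g$ is the indicator of $E$ and $v\in S$, averaging over $x_v$ first gives $\hat g(S)=\mathbb{E}\big[\chi_{S\setminus\{v\}}\cdot\frac12(g(x^{v+})-g(x^{v-}))\big]$. Therefore
\begin{equation}\label{eq:piv}
|\hat g(S)|\le\tfrac12\,\mathbb{P}(v\text{ is pivotal for }E)\quad(v\in S),
\end{equation}
and $\hat g(\{v\})=\frac12\mathbb{P}(v\text{ is pivotal for }E)$ if $E$ is increasing.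

The only property of the $q$-fluid model that we use is the following. For a cell $v$ and $I\subset\{1,\dots,q\}$,
\begin{equation}\label{eq:moment}
\mathbb{E}\prod_{k\in I}x^{(k)}_v=\begin{cases}1&\text{if }I=\emptyset\text{ or }I=\{1,\dots,q\},\\0&\text{otherwise.}\end{cases}
\end{equation}
For the second case choose $k\in I$ and $k'\notin I$: reversing the coordinates $k$ and $k'$ preserves the law of the vector and changes the sign of the product.

Let $M\ni O$ be finite and let $f_M$ be the indicator of $A_M$. A \emph{ray} is a sequence of cells $0,e,2e,\dots$, where $O$ is the origin and $e$ is one of the six lattice steps. The last cell of a ray before it first leaves $M$ lies in $\partial M$, so the all-open configuration is in $A_M$ and $p_M>0$. For $S\subset M$ put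
\[
m_S(M)=\frac{\hat f_M(S)}{p_M}=\mathbb{E}[\chi_S\mid A_M].
\]
Thus $m_\emptyset(M)=1$, $|m_S(M)|\le1$, and $m_S(M)$ measures how much conditioning on $A_M$ biases the parity of the number of closed cells in $S$.

\begin{lemma}\label{lem:sum}
For $q\ge2$ and every finite $M\ni O$, $\ T^{(q)}_M=\sum_{S\subset M}m_S(M)^q$.
\end{lemma}

\begin{proof}
For $S_1,\dots,S_q\subset M$, independence over cells gives
\[
\mathbb{E}\prod_k\chi_{S_k}(x^{(k)})=\prod_{v\in M}\mathbb{E}\prod_{k:\,v\in S_k}x^{(k)}_v .
\]
By \eqref{eq:moment} this is $1$ if every cell lies in all of the $S_k$ or in none, that is, if $S_1=\dots=S_q$, and it is $0$ otherwise. Expanding each factor of $\mathbb{E}\prod_kf_M(x^{(k)})$ in the basis $\chi_S$ gives $\sum_S\hat f_M(S)^q$. Divide by $p_M^{\,q}$.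
\end{proof}

\begin{example}\label{ex:B1}
Let $M=B_1$. Then $\partial M$ is the ring of six neighbors of $O$, and $f_M=1-\prod_{|v|=1}\frac{1-x_v}2$, so $p_M=\frac{63}{64}$. Expanding the product, $\hat f_M(S)=-(-1)^{|S|}/64$ for nonempty $S\subset\partial B_1$, and $\hat f_M(S)=0$ if $O\in S$. So $m_S(M)=+\frac1{63}$ for the $32$ subsets of odd size and $m_S(M)=-\frac1{63}$ for the $31$ nonempty subsets of even size, and
\[
T_{B_1}=1+(32-31)\cdot63^{-3}=1+63^{-3},
\]
in agreement with six cells in parallel. The terms have both signs and cancel almost completely, so Lemma~\ref{lem:sum} by itself gives no lower bound.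
\end{example}

\begin{remark}\label{rem:q2}
For $q=2$ the two fluids coincide, and $T^{(2)}_M=\sum_Sm_S(M)^2=1/p_M$, which tends to infinity as $M$ exhausts the lattice (by \eqref{eq:alpha} below). So the squares are not summable uniformly in $M$. The convergence for $q\ge3$ has to come from the extra factor $|m_S(M)|$.
\end{remark}

\section{The correlation inequality and the lower bound}\label{sec:lower}

One would like to deduce $T_M\ge1$ from the positive correlation of increasing events under a product measure. This does not apply directly: in terms of the independent spins $x^{(1)},x^{(2)}$, the third fluid $x^{(3)}=x^{(1)}x^{(2)}$ is not monotone. Instead we reveal the cells one at a time. By \eqref{eq:moment}, each revealed cell contributes a single correction term, and this term has a sign. A function on $\{\pm1\}^V$ is \emph{increasing} if opening a cell never decreases it.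

\begin{lemma}\label{lem:tele}
Let $q\ge2$, $V=\{v_1,\dots,v_\nu\}$, and let $g_1,\dots,g_q$ be increasing functions on $\{\pm1\}^V$. For $0\le i\le\nu$ let $F^k_i$ be the function on $\{\pm1\}^i$ given by $F^k_i(x_{v_1},\dots,x_{v_i})=\mathbb{E}[g_k\mid x_{v_1},\dots,x_{v_i}]$, and for $1\le i\le\nu$ and $y\in\{\pm1\}^{i-1}$ let $D^k_i(y)=\frac12\big[F^k_i(y,+1)-F^k_i(y,-1)\big]$. Then in the $q$-fluid model
\begin{equation}\label{eq:tele}
\mathbb{E}\prod_{k=1}^qg_k(x^{(k)})=\prod_{k=1}^q\mathbb{E}g_k+\sum_{i=1}^\nu\mathbb{E}\prod_{k=1}^qD^k_i\big(x^{(k)}_{v_1},\dots,x^{(k)}_{v_{i-1}}\big).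
\end{equation}
Moreover $D^k_i\ge0$, $D^k_1=\hat g_k(\{v_1\})$, and $D^k_i\equiv0$ if $g_k$ does not depend on $v_i$.
\end{lemma}

\begin{proof}
Since $F^k_{i-1}(y)$ is the average of $F^k_i(y,+1)$ and $F^k_i(y,-1)$, we have $F^k_i(y,s)=F^k_{i-1}(y)+sD^k_i(y)$. Evaluate the $k$-th function at the spins of fluid $k$, write $s_k=x^{(k)}_{v_i}$, and expand:
\[
\prod_k\big(F^k_{i-1}+s_kD^k_i\big)=\sum_{I\subset\{1,\dots,q\}}\ \prod_{k\in I}s_k\ \prod_{k\in I}D^k_i\ \prod_{k\notin I}F^k_{i-1}.
\]
The vector $(s_1,\dots,s_q)$ is independent of the spins at $v_1,\dots,v_{i-1}$, so by \eqref{eq:moment} only $I=\emptyset$ and $I=\{1,\dots,q\}$ survive in expectation: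
\[
\mathbb{E}\prod_kF^k_i=\mathbb{E}\prod_kF^k_{i-1}+\mathbb{E}\prod_kD^k_i .
\]
Summing over $i$ gives \eqref{eq:tele}, because $F^k_\nu=g_k$ and $F^k_0=\mathbb{E}g_k$. Finally, $D^k_i(y)$ is the average of $\frac12[g_k(x^{v_i+})-g_k(x^{v_i-})]$ over the spins at $v_{i+1},\dots,v_\nu$. This is nonnegative because $g_k$ is increasing, it vanishes if $g_k$ does not depend on $v_i$, and for $i=1$ it equals $\mathbb{E}[g_kx_{v_1}]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
Apply Lemma~\ref{lem:tele} to the indicators $g_k$ of $E_k$. All terms of the sum in \eqref{eq:tele} are nonnegative, which gives the inequality. If all $E_k$ depend on a cell $v$, number the cells so that $v_1=v$. The term $i=1$ is then $\prod_k\frac12\mathbb{P}(v\text{ is pivotal for }E_k)>0$, and the inequality is strict. If there is no such cell, then for each $i$ some $E_k$ does not depend on $v_i$, so $D^k_i\equiv0$ for that $k$; every term of the sum vanishes and equality holds.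
\end{proof}

The event $A_M$ is increasing. Taking $g_k=f_M$ for all $k$, keeping only the term $i=1$ in \eqref{eq:tele} and dividing by $p_M^{\,q}$, we obtain
\begin{equation}\label{eq:onecell}
T^{(q)}_M\ge1+m_{\{v\}}(M)^q\qquad\text{for every cell }v\in M .
\end{equation}
In Example~\ref{ex:B1} nothing is lost in \eqref{eq:onecell}. Number the ring first. For $i\ge2$, $D^k_i$ vanishes unless $v_1$ is closed for fluid $k$, and no cell is closed for all three fluids; so only the term $i=1$ survives, and it equals $64^{-3}$.

It remains to find a cell whose bias $m_{\{v\}}(M)$ is bounded below uniformly in $M$. The ring $\partial B_1$ supplies it: $A_M$ forbids the ring to be completely closed, and more open cells in the ring only help.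

\begin{lemma}\label{lem:ring}
If $M\supset B_1$ is finite, then $\max_{|v|=1}m_{\{v\}}(M)\ge\frac1{63}$.
\end{lemma}

\begin{proof}
Let $Y$ be the number of open cells in $\partial B_1$, so that $\sum_{|v|=1}x_v=2Y-6$. For $Q\subset\partial B_1$ let $F(Q)$ be the conditional probability of $A_M$ given that $Q$ is the set of open cells of the ring, and let $\phi(l)=\mathbb{P}(A_M\mid Y=l)$, the average of $F$ over sets of size $l$. The function $F$ is increasing in $Q$. If $Q_l$ denotes the set of the first $l$ cells in a uniformly random ordering of the ring, then $Q_l$ is uniform among sets of size $l$ and $Q_l\subset Q_{l+1}$, so $\phi(l)=\mathbb{E}F(Q_l)\le\phi(l+1)$. Also $\phi(0)=0$: since $B_1\subset M$, the cell $O$ is not in $\partial M$, and the path has to use an open neighbor of $O$. Hence $\phi(Y)=\sum_{l=1}^6\delta_l1_{\{Y\ge l\}}$ with $\delta_l=\phi(l)-\phi(l-1)\ge0$, and $p_M=\sum_l\delta_l\mathbb{P}(Y\ge l)$.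

The conditional mean $\mathbb{E}[2Y-6\mid Y\ge l]$ is nondecreasing in $l$. For $l=1$, $\mathbb{E}[2Y-6]=0$ and $\mathbb{P}(Y=0)=\frac1{64}$ give $\mathbb{E}[2Y-6\mid Y\ge1]=\frac{6/64}{63/64}=\frac6{63}$. Therefore
\[
\sum_{|v|=1}\hat f_M(\{v\})=\mathbb{E}[(2Y-6)\phi(Y)]=\sum_{l=1}^6\delta_l\,\mathbb{P}(Y\ge l)\,\mathbb{E}[2Y-6\mid Y\ge l]\ge\frac6{63}\,p_M .
\]
One of the six terms on the left is at least $p_M/63$.
\end{proof}

Together with \eqref{eq:onecell} this gives
\begin{equation}\label{eq:lower}
T^{(q)}_M\ge1+63^{-q}\qquad\text{for every finite }M\supset B_1\text{ and every }q\ge3 .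
\end{equation}

\section{Geometry of the lattice and percolation tools}\label{sec:tools}

\subsection{Distances, domains, circuits}

Identify cells with their centers, let $O$ be the origin and let $\lambda$ be the distance between adjacent centers. Every cell can be written as $v=ae_1+be_2$, where $e_1,e_2$ are lattice steps at angle $60^\circ$ and $a,b\ge0$ are integers. Then
\begin{equation}\label{eq:norm}
|ae_1+be_2|=a+b .
\end{equation}
Indeed, $a+b$ steps suffice; and in the direction of $e_1+e_2$ the cell $v$ has coordinate $\frac{\sqrt3}2\lambda(a+b)$, while one step changes this coordinate by at most $\frac{\sqrt3}2\lambda$. It follows that a cell with $|v|=m$ has its center at Euclidean distance between $\frac{\sqrt3}2\lambda m$ and $\lambda m$ from the origin. The balls $B_m$ are hexagons, each $\partial B_m$ with $m\ge1$ is a closed chain, and each cell of $\partial B_m$ has a neighbor in $\partial B_{m+1}$. Hence $B_m^c$ is connected, and for every finite set $Q$ the complement $Q^c$ has exactly one unbounded component.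

Along a path, $|\cdot|$ changes by at most $1$ per step. We use this constantly in two forms. A path that starts in $B_m$ and reaches distance at least $m$ has an initial piece inside $B_m$ that ends on $\partial B_m$ (stop at the \emph{first visit}). A path that starts in $B_m$ and ends outside $B_m$ has a final piece outside $B_m$ that starts on $\partial B_{m+1}$ (start after the \emph{last visit} to $B_m$).

\begin{lemma}\label{lem:Mn}
For all large $n$, $M_n$ is $2$-admissible at a scale $R_n$, and $R_n\to\infty$.
\end{lemma}

\begin{proof}
Here $\lambda=\lambda_n\to0$, a cell has circumradius $\lambda/\sqrt3$, and $P$ has inradius $\frac{\sqrt3}2$ and circumradius $1$. A cell with $|v|\le R$ lies within Euclidean distance $\lambda R+\lambda/\sqrt3$ of the origin, so $B_{R}\subset M_n$ for $R=R_n=\lfloor\frac{\sqrt3}{2\lambda}-\frac1{\sqrt3}\rfloor$. A cell $v\in M_n$ satisfies $\frac{\sqrt3}2\lambda|v|\le1$, so $M_n\subset B_m$ for $m=\lfloor\frac2{\sqrt3\lambda}\rfloor$. Since $m/R_n\to\frac43<2$, we have $M_n\subset B_{2R_n}$ for large $n$.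

If a cell is not contained in $P$, then it meets a half-plane $\{\varphi>t\}$, where $\varphi$ is linear and $P\subset\{\varphi\le t\}$ is the half-plane of some side of $P$. One of the six steps $e$ has $\varphi(e)>0$. The translates of the cell by $e,2e,\dots$ all meet $\{\varphi>t\}$ and form a path to infinity outside $M_n$. So $M_n$ is hole-free.
\end{proof}

A \emph{circuit around $B_m$} is a closed chain $\sigma$ of cells, disjoint from $B_m$, such that no cell of $B_m$ is joined to infinity in $\sigma^c$. Cells in bounded components of $\sigma^c$ are \emph{inside} $\sigma$, cells in the unbounded component are \emph{outside}. A path from a cell on or inside $\sigma$ to a cell on or outside $\sigma$ meets $\sigma$, since otherwise its ends would lie in the same component of $\sigma^c$. All our gluing arguments use this in the following form.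

\begin{lemma}\label{lem:cross}
Let $\sigma\subset B_{m'}\setminus B_m$ be a circuit around $B_m$. Every path from a cell of $B_{m+1}$ to a cell at distance at least $m'$ from $O$ meets $\sigma$.
\end{lemma}

\begin{proof}
A cell of $B_{m+1}$ lies in $B_m$ or is adjacent to a cell of $B_m$, so it is on or inside $\sigma$. The set $B_{m'}^c$ is connected, unbounded and disjoint from $\sigma$, so it is outside $\sigma$; every cell of $\partial B_{m'}$ is adjacent to it, and hence is on or outside $\sigma$.
\end{proof}

For a finite connected set $K$ of cells, the \emph{outer boundary} $\partial_{\rm out}K$ is the set of cells adjacent to $K$ that lie in the unbounded component of $K^c$. We use the following fact (\cite[Ch.~2]{Kesten}, \cite{Timar}):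
\begin{itemize}
\item[(OB)] $\partial_{\rm out}K$ is connected.
\end{itemize}

\subsection{Harris' inequality and RSW estimates}

From now on the spins of all cells of the lattice are independent and uniform; every event that we consider depends on finitely many cells. \emph{Harris' inequality} states that $\mathbb{P}(E\cap E')\ge\mathbb{P}(E)\mathbb{P}(E')$ for increasing events $E,E'$; it also follows from \eqref{eq:tele} with $q=2$, where the two fluids coincide. By induction it extends to finitely many increasing events, and passing to the complement gives $\mathbb{P}(E\cap E')\le\mathbb{P}(E)\mathbb{P}(E')$ if $E$ is increasing and $E'$ is decreasing. Both inequalities hold conditionally on the spins outside any set $D$, since fixing these spins leaves a uniform measure on $\{\pm1\}^D$ and preserves monotonicity.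

The \emph{RSW estimates} for critical site percolation on the triangular lattice (Russo; Seymour and Welsh; see \cite{Kesten} and \cite[Theorem~2]{Nolin}) will be used in the following standard form. There is $c_0\in(0,1)$ such that for all integers $m\ge1$:
\begin{itemize}
\item[(R1)] with probability at least $c_0$ there is an open circuit in $B_{2m}\setminus B_m$ around $B_m$;
\item[(R2)] with probability at least $c_0$ there is an open path in $B_{4m}\setminus B_m$ from $\partial B_{m+1}$ to $\partial B_{4m}$.
\end{itemize}
By symmetry the same holds with closed cells in place of open ones.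

Write $O\leftrightarrow\partial B_m$ for the event that an open path in $B_m\setminus\{O\}$ joins a neighbor of $O$ to $\partial B_m$. Its probability $\alpha(m)$, the \emph{one-arm probability}, is nonincreasing in $m$. Put $\alpha_j=\alpha(2^j)$. If $M\supset B_m$, every cell of $\partial M$ is at distance at least $m$ from $O$, so $p_M\le\alpha(m)$.

\begin{lemma}\label{lem:alpha}
With $c_*=\min(c_0^2,\frac14)$, for all $j\ge0$,
\begin{equation}\label{eq:alpha}
\alpha_j\le(1-c_0)^j,\qquad\alpha_{j+1}\ge c_*\alpha_j .
\end{equation}
\end{lemma}

\begin{proof}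
If $O\leftrightarrow\partial B_{2^j}$, then by Lemma~\ref{lem:cross} there is no closed circuit in $B_{2^{i+1}}\setminus B_{2^i}$ around $B_{2^i}$, for any $0\le i<j$. These $j$ annuli are disjoint, so (R1) for closed cells gives the first bound.

For the second bound with $j=0$, two open cells on a ray give $\alpha_1\ge\frac14\ge\frac14\alpha_0$. For $j\ge1$ put $m=2^{j-1}$ and intersect three increasing events: $O\leftrightarrow\partial B_{2m}$, the event in (R1) and the event in (R2). By Lemma~\ref{lem:cross} both paths meet the circuit, so $O\leftrightarrow\partial B_{4m}$. Harris' inequality gives $\alpha_{j+1}\ge c_0^2\alpha_j$.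
\end{proof}

\section{The tail of the sum}\label{sec:tail}

In this section $M$ is $\Lambda$-admissible at an integer scale $R\ge5$, we write $f=f_M$ and $p=p_M$, and $c,C$ denote positive constants that depend only on $\Lambda$ and may change from line to line. We group the sets $S$ by the dyadic scale that they reach and use $\sum|m_S|^3\le\max|m_S|\cdot\sum m_S^2$ within each group. The sum of squares up to scale $2^j$ will grow like $1/\alpha_j$, in line with Remark~\ref{rem:q2}, and the maximum will decay like $\alpha_j^2$. The product $\alpha_j$ is summable by \eqref{eq:alpha}.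

Both bounds are relative to $p$, which is itself small. So we first compare $p$ with the cost of an arm from $O$ to scale $2^j$ times the cost of an arm from scale $2^j$ to $\partial M$. Let $J=\max\{j:B_{2^j+1}\subset M\}$; then $J\ge2$, and every cell of $\partial M$ is at distance at least $2^J+1$ from $O$. For $j\le J$ let $\Pi_j$ be the event that an open path in $M\setminus B_{2^j}$ joins $\partial B_{2^j+1}$ to $\partial M$. For $j>J$ let $\Pi_j$ be the sure event. Put $\pi_j=\mathbb{P}(\Pi_j)$.

\begin{lemma}\label{lem:quasi}
$p\ge c\,\alpha_j\pi_j$ for all $j\ge0$.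
\end{lemma}

\begin{proof}
Since $B_{2^{J+1}+1}\not\subset M$ and $B_R\subset M$, we have $R\le2^{J+1}$. Choose an integer $C_0$ with $2^{C_0-1}>\Lambda$. Then $\Lambda R<2^{J+C_0}$, so $M$ is disjoint from $\partial B_{2^{J+C_0}}$. If $O\leftrightarrow\partial B_{2^{J+C_0}}$, the open path starts in $B_1\subset M$ and leaves $M$, and its last cell before it first leaves $M$ is in $\partial M$. So $p\ge\alpha_{J+C_0}\ge c_*^{C_0}\alpha_J$. Since $\alpha_j\pi_j\le\alpha_J$ for $j\ge J$, this settles these $j$.

Let $j+1\le J$. Intersect the increasing events $O\leftrightarrow\partial B_{2^{j+1}}$, $\Pi_j$, and the existence of an open circuit in $B_{2^{j+1}}\setminus B_{2^j}$ around $B_{2^j}$. The path in $\Pi_j$ starts on $\partial B_{2^j+1}$ and ends at distance at least $2^J+1>2^{j+1}$. By Lemma~\ref{lem:cross} both paths meet the circuit, and everything lies in $M$, so $A_M$ occurs. Harris' inequality, (R1) and \eqref{eq:alpha} give $p\ge c_0\alpha_{j+1}\pi_j\ge c_0c_*\alpha_j\pi_j$.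
\end{proof}

The upper inclusion $M\subset B_{\Lambda R}$ is used only in the first half of this proof.

\begin{lemma}\label{lem:squares}
$\sum_{S\subset M\cap B_{2^j}}m_S(M)^2\le C/\alpha_j$ for all $j\ge0$.
\end{lemma}

\begin{proof}
Let $j\le J$, so $Q=B_{2^j}\subset M$ and $\partial M\cap Q=\emptyset$. On $A_M$, the first visit of the path to $\partial B_{2^j}$ shows that $O\leftrightarrow\partial B_{2^j}$, and the piece after its last visit to $Q$ shows that $\Pi_j$ occurs. The first event depends on cells in $Q$ and the second on cells outside $Q$, so $\mathbb{E}[f\mid x_Q]\le\pi_j1_{\{O\leftrightarrow\partial B_{2^j}\}}$. By \eqref{eq:parseval} and Lemma~\ref{lem:quasi},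
\[
\sum_{S\subset Q}\hat f(S)^2\le\alpha_j\pi_j^2=\frac{(\alpha_j\pi_j)^2}{\alpha_j}\le\frac{Cp^2}{\alpha_j}.
\]
For $j>J$ the sum in the lemma is at most $\mathbb{E}f^2/p^2=1/p$, and $p\ge c\alpha_j$ by Lemma~\ref{lem:quasi}, since $\pi_j=1$.
\end{proof}

By \eqref{eq:piv}, the size of a single coefficient is controlled by a pivotal probability. If $v$ at scale $2^j$ is pivotal, an open path from $O$ to $\partial M$ runs through $v$. Compared with $A_M$, this costs one extra open arm at $v$, that is, one factor $\alpha_j$. One factor is not enough: against the bound $1/\alpha_j$ of Lemma~\ref{lem:squares} it would leave a constant per scale. The second factor comes from the fact that closing $v$ cuts $O$ off from $\partial M$, which forces a closed arm at $v$.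

\begin{lemma}\label{lem:pivotal}
If $j\ge2$, $v\in M$ and $2^j<|v|\le2^{j+1}$, then $\mathbb{P}(v\text{ is pivotal for }A_M)\le C\alpha_j^2\,p$.
\end{lemma}

\begin{proof}
Let $s=2^{j-2}$ and suppose that $v$ is pivotal. With $v$ made open, there is a simple path $O=z_0,z_1,\dots,z_t\in\partial M$ in $M$ with $z_1,\dots,z_t$ open. It passes through $v$, say $v=z_l$, since otherwise $A_M$ would also occur with $v$ closed. We exhibit four events.

\emph{Two open arms.} The piece $z_1,\dots,z_{l-1}$ is open, avoids $O$ and $v$, and joins a neighbor of $O$ to a neighbor of $v$. We have $|z_{l-1}|\ge|v|-1\ge s$ and $d(v,z_1)\ge|v|-1\ge s$. Stopping at first visits from either end, we see that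
\begin{itemize}
\item[$I_1$:] $O\leftrightarrow\partial B_s$;
\item[$I_2$:] an open path in $B_s(v)\setminus\{v\}$ joins a neighbor of $v$ to a cell at distance $s$ from $v$.
\end{itemize}

\emph{A closed arm.} Make $v$ closed, and let $K$ consist of $O$ and all cells reachable from $O$ through open cells of $M$. Now $A_M$ fails, so $K\cap\partial M=\emptyset$. Hence every cell outside $K$ adjacent to $K$ lies in $M$ and is closed. We claim that $v\in\partial_{\rm out}K$. The cell $v$ is adjacent to $z_{l-1}\in K$. None of $z_{l+1},\dots,z_t$ is in $K$, since otherwise $z_t\in K$. So $v$ is joined in $K^c$ to $z_t$, then to a neighbor of $z_t$ in $M^c$, and then to infinity in $M^c\subset K^c$, because $M$ is hole-free. This proves the claim.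

Next we find a cell of $\partial_{\rm out}K$ far from $v$. Write $v=ae_1+be_2$ as in \eqref{eq:norm} and consider the ray $-ie_1$, $i=0,1,2,\dots$. By \eqref{eq:norm}, $d(v,-ie_1)=a+i+b\ge|v|$. The ray starts at $O\in K$ and $K$ is finite. Let $w$ be the cell of the ray that follows its last cell in $K$. It is adjacent to $K$, and the rest of the ray joins it to infinity in $K^c$, so $w\in\partial_{\rm out}K$, and $d(v,w)>s$. By (OB) a simple path in $\partial_{\rm out}K$ joins $v$ to $w$, and its cells other than $v$ are closed. Stopping at its first visit to distance $s$ from $v$, we get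
\begin{itemize}
\item[$I_3$:] a closed path in $B_s(v)\setminus\{v\}$ joins a neighbor of $v$ to a cell at distance $s$ from $v$.
\end{itemize}

\emph{The outer arm.} The event $\Pi_{j+2}$ occurs. If $j+2>J$ there is nothing to prove. If $j+2\le J$, then $|z_t|>2^{j+2}$, and the piece of the path after its last visit to $B_{2^{j+2}}$ does not contain $v$ and realizes $\Pi_{j+2}$.

The sets $B_s$, $B_s(v)$ and $M\setminus B_{2^{j+2}}$ are pairwise disjoint, because $2s<|v|$ and $|v|+s\le2^{j+1}+s<2^{j+2}$. So $I_1$, $I_2\cap I_3$ and $\Pi_{j+2}$ are independent. The ball $B_s(v)$ may stick out of $M$, which is harmless since spins are defined on all cells. By translation invariance and the symmetry between open and closed, $\mathbb{P}(I_2)=\mathbb{P}(I_3)=\alpha(s)$, and $\mathbb{P}(I_2\cap I_3)\le\alpha(s)^2$ by Harris' inequality, as $I_2$ is increasing and $I_3$ is decreasing. With \eqref{eq:alpha} and Lemma~\ref{lem:quasi},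
\[
\mathbb{P}(v\text{ is pivotal})\le\alpha_{j-2}^3\,\pi_{j+2}\le c_*^{-8}\,\alpha_j^2\,\alpha_{j+2}\,\pi_{j+2}\le C\alpha_j^2\,p.\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis that $M$ is hole-free is used only for the closed arm, and that step fails without it. Let $M=B_{2R}\setminus\{z\}$ with $|z|=R$ large and let $v$ be a neighbor of $z$. Close all cells of $\partial M$ other than $v$ and open the remaining cells. Then $v$ is pivotal, but the only closed cells near $v$ are the other five neighbors of $z$.
\end{remark}

\begin{proposition}\label{prop:tail}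
For every $j_0\ge2$,
\[
\sum_{S\subset M,\ S\not\subset B_{2^{j_0}}}|m_S(M)|^3\le C\sum_{j\ge j_0}\alpha_j\le C'(1-c_0)^{j_0},
\]
where $C,C'$ depend only on $\Lambda$.
\end{proposition}

\begin{proof}
For $j\ge j_0$ let $\mathcal S_j$ be the family of $S\subset M$ with $S\subset B_{2^{j+1}}$ and $S\not\subset B_{2^j}$; these families partition the range of summation. Each $S\in\mathcal S_j$ contains a cell $v$ with $2^j<|v|\le2^{j+1}$, so $|m_S(M)|\le C\alpha_j^2$ by \eqref{eq:piv} and Lemma~\ref{lem:pivotal}. By Lemma~\ref{lem:squares} at scale $2^{j+1}$ and \eqref{eq:alpha},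
\[
\sum_{S\in\mathcal S_j}|m_S(M)|^3\le C\alpha_j^2\cdot\frac{C}{\alpha_{j+1}}\le C\alpha_j .
\]
Sum over $j\ge j_0$ and use the first bound in \eqref{eq:alpha}.
\end{proof}

\section{The conditioned law near the origin}\label{sec:local}

We now show that the law of the spins near $O$, conditioned on $A_M$, forgets the shape of $M$. Neither hole-freeness nor $\Lambda$ is needed here. Fix $r\ge1$. For $\eta\in\{\pm1\}^{B_r}$ and finite $M\supset B_{r+1}$ let
\[
F_M(\eta)=\mathbb{P}(A_M\mid x_{B_r}=\eta),
\]
so that $\mathbb{P}(x_{B_r}=\eta\mid A_M)=2^{-|B_r|}F_M(\eta)/p_M$. Let $\mathcal C_r$ be the set of $\eta$ in which $O\leftrightarrow\partial B_r$. If $\eta\notin\mathcal C_r$, then $F_M(\eta)=0$.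

\begin{proposition}\label{prop:ratio}
For every $\theta>1$ there is $R_0$ such that for all finite $M,M'\supset B_{R_0}$ and all $\eta\in\mathcal C_r$, the numbers $F_M(\eta)$ and $F_{M'}(\eta)$ are positive and
\[
\theta^{-1}\le\frac{F_M(\eta)/p_M}{F_{M'}(\eta)/p_{M'}}\le\theta .
\]
\end{proposition}

The idea is to cut the connection from $O$ to $\partial M$ into independent pieces. A fixed ring $\partial B_m$ is useless for this, because an open path may cross it many times and one has to remember how the crossing points are connected on each side. An \emph{open} connected set that separates $O$ from $\partial M$ is different: all that matters is to reach it from inside and to leave it toward the outside. Such a set is random, and it must be chosen by a rule that looks only at the set and its inside, so that the outside remains unexplored. Cutting along $N$ such sets writes $F_M(\eta)$, up to a small error, as a product of matrices applied to a vector $g_M$, and only $g_M$ depends on $M$. If one of the matrices had rank one, say $u(h)w(h')$, then $F_M(\eta)$ would be a function of $\eta$ times the scalar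 $\sum wg_M$, and $F_M(\eta)/p_M$ would not depend on $M$ at all. The RSW estimates give rank one up to a constant factor, and a long product of such matrices is close to rank one.

Let $N\ge3$ and $L\ge1$ be integers, to be chosen at the end. Put
\[
a_1=r,\qquad b_s=2^La_s,\qquad a_{s+1}=4b_s,\qquad U_s=B_{b_s}\setminus B_{a_s}\quad(1\le s\le N),
\]
and $R_0=b_N+1$. The $s$-th cut is sought in the layer $U_s$, which is thick so that a cut is likely to exist; the gap $B_{4b_s}\setminus B_{b_s}$ between consecutive layers leaves room for gluing. Throughout, $M\supset B_{R_0}$ is finite, so $\partial M\cap B_{b_N}=\emptyset$.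

\subsection{Cuts explored from inside}

Let $W_s$ be the union of $B_{a_s}$ and all cells of $U_s$ that can be reached by a path of closed cells of $U_s$ whose first cell is adjacent to $B_{a_s}$. The set $W_s$ is connected. The layer $U_s$ is \emph{blocked} if $W_s\cap\partial B_{b_s}=\emptyset$. The \emph{hull} of a finite connected set $W$ is the complement of the unbounded component of $W^c$. If $U_s$ is blocked, let $H_s$ be the hull of $W_s$; the notation $\{H_s=h\}$ includes the requirement that $U_s$ is blocked. Let $\mathcal H_s$ be the set of values taken by $H_s$. For a finite set $h$ let $\partial^+h$ be the set of cells outside $h$ adjacent to $h$, and $\hat h=h\cup\partial^+h$. The cut is $\partial^+H_s$.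

\begin{lemma}\label{lem:hull}
Let $h\in\mathcal H_s$.
\begin{enumerate}
\item[(a)] $B_{a_s}\subset h\subset B_{b_s-1}$, $\hat h\subset B_{b_s}$, and $\partial^+h$ is a connected subset of $U_s$. On $\{H_s=h\}$ all cells of $\partial^+h$ are open.
\item[(b)] The event $\{H_s=h\}$ depends only on the cells of $U_s\cap\hat h$.
\item[(c)] If all cells of $U_s$ are open, then $H_s=B_{a_s}$. In particular $B_{a_s}\in\mathcal H_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a configuration with $H_s=h$. Since $W_s\subset B_{b_s-1}$ and $B_{b_s-1}^c$ is connected and unbounded, $h\subset B_{b_s-1}$. Hence $\hat h\subset B_{b_s}$, and $\partial^+h\subset U_s$ because $h\supset W_s\supset B_{a_s}$. We show that $\partial^+h=\partial_{\rm out}W_s$. Let $z\notin h$ be adjacent to $y\in h$. If $y\notin W_s$, then $y$ and $z$ lie in the same component of $W_s^c$; but the component of $y$ is bounded and that of $z$ is unbounded. So $y\in W_s$ and $z\in\partial_{\rm out}W_s$. Conversely, a cell of $\partial_{\rm out}W_s$ is not in $h$ and is adjacent to $W_s\subset h$. By (OB), $\partial^+h$ is connected. It is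 open, since a closed cell of $U_s$ adjacent to $W_s$ belongs to $W_s$.

(b) Define $W^h$ like $W_s$, but with paths of closed cells of $U_s\cap h$. We claim that $H_s=h$ if and only if $\partial^+h$ is open and the hull of $W^h$ is $h$; these conditions involve only cells of $U_s\cap\hat h$. If $H_s=h$, then $\partial^+h$ is open by (a), and all paths in the definition of $W_s$ lie in $W_s\subset h$, so $W^h=W_s$ has hull $h$. Conversely, assume the two conditions. A path of closed cells of $U_s$ that starts next to $B_{a_s}\subset h$ never leaves $h$, since its first cell outside $h$ would be in the open set $\partial^+h$. So $W_s=W^h\subset h\subset B_{b_s-1}$, the layer is blocked, and $H_s=h$.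

(c) In this case $W_s=B_{a_s}$, which does not meet $\partial B_{b_s}$ as $b_s\ge2a_s$, and which is its own hull.
\end{proof}

By (a), each $\mathcal H_s$ is finite, and the sets are nested: $\hat h\subset B_{b_s}\subset B_{a_{s+1}}\subset h'$ for $h\in\mathcal H_s$, $h'\in\mathcal H_{s+1}$. We also note that if a path visits $\hat h$ and ends outside $\hat h$, then its last cell in $\hat h$ lies in $\partial^+h$, since the successor of a cell of $h$ is in $\hat h$.

The layers must be blocked with high probability \emph{given the rare event $A_M$}. Harris' inequality provides this, because conditioning on an increasing event favors open circuits. Put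
\[
\tilde F_M(\eta)=\mathbb{P}\big(A_M\cap\{U_1,\dots,U_N\text{ are blocked}\}\mid x_{B_r}=\eta\big),\qquad\varepsilon=N(1-c_0)^L .
\]

\begin{lemma}\label{lem:blocked}
$(1-\varepsilon)F_M(\eta)\le\tilde F_M(\eta)\le F_M(\eta)$ for all $\eta$.
\end{lemma}

\begin{proof}
Fix $s$. The layer $U_s$ contains the disjoint annuli $D_l=B_{2^{l+1}a_s}\setminus B_{2^la_s}$, $0\le l<L$. Let $Z_l$ be the event that there is no open circuit in $D_l$ around $B_{2^la_s}$. Such a circuit is a circuit in $U_s$ around $B_{a_s}$, and by Lemma~\ref{lem:cross} it stops every closed path from $\partial B_{a_s+1}$ to $\partial B_{b_s}$. So if $U_s$ is not blocked, then $Z_0,\dots,Z_{L-1}$ all occur. Condition on all spins outside $D_l$; these include $\eta$ and determine $Z_{l'}$ for $l'\ne l$. The event $A_M$ is increasing, $Z_l$ is decreasing and depends only on $D_l$, and $\mathbb{P}(Z_l)\le1-c_0$ by (R1). Conditional Harris and averaging give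
\[
\mathbb{P}(A_M\cap Z_l\cap\dots\cap Z_{L-1}\mid\eta)\le(1-c_0)\,\mathbb{P}(A_M\cap Z_{l+1}\cap\dots\cap Z_{L-1}\mid\eta).
\]
Iterating from $l=0$ to $l=L-1$ yields $\mathbb{P}(A_M\cap\{U_s\text{ not blocked}\}\mid\eta)\le(1-c_0)^LF_M(\eta)$. Sum over $s$.
\end{proof}

\subsection{Factorization along the cuts}

Define the following increasing events.
\begin{itemize}
\item $G_0(h)$, $h\in\mathcal H_1$: an open path in $h\setminus\{O\}$ joins a neighbor of $O$ to a cell adjacent to $\partial^+h$.
\item $G(h,h')$, $h\in\mathcal H_s$, $h'\in\mathcal H_{s+1}$: an open path in $h'\setminus\hat h$ joins a cell adjacent to $\partial^+h$ to a cell adjacent to $\partial^+h'$.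
\item $G_M(h)$, $h\in\mathcal H_N$: an open path in $M\setminus\hat h$ joins a cell adjacent to $\partial^+h$ to a cell of $\partial M$.
\end{itemize}
Put
\begin{align*}
\mathsf K_0(\eta,h)&=\mathbb{P}\big(\{H_1=h\}\cap G_0(h)\mid x_{B_r}=\eta\big),\\
\mathsf K_s(h,h')&=\mathbb{P}\big(\{H_{s+1}=h'\}\cap G(h,h')\big)\quad(1\le s<N),\\
g_M(h)&=\mathbb{P}\big(G_M(h)\big).
\end{align*}
Only $g_M$ depends on $M$.

\begin{lemma}\label{lem:factor}
For all $\eta$,
\[
\tilde F_M(\eta)=\sum_{h_1\in\mathcal H_1}\cdots\sum_{h_N\in\mathcal H_N}\mathsf K_0(\eta,h_1)\,\mathsf K_1(h_1,h_2)\cdots\mathsf K_{N-1}(h_{N-1},h_N)\,g_M(h_N).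
\]
Moreover $g_M>0$ on $\mathcal H_N$, and $\mathsf K_0(\eta,B_r)>0$ for $\eta\in\mathcal C_r$.
\end{lemma}

\begin{proof}
Fix $h_1,\dots,h_N$. We first show that on $\bigcap_s\{H_s=h_s\}$ the event $A_M$ occurs if and only if $G_0(h_1)$, $G(h_s,h_{s+1})$ for $1\le s<N$, and $G_M(h_N)$ all occur.

Suppose that they occur. The sets $\partial^+h_s$ are open, connected and contained in $M\setminus\{O\}$, and each of the $N+1$ paths starts or ends next to them. Joining the paths through these sets gives $A_M$.

Conversely, take a simple path $O=z_0,z_1,\dots,z_t\in\partial M$ in $M$ with $z_1,\dots,z_t$ open. Its end lies outside $B_{b_N}$, hence outside every $\hat h_s$. The cell $z_1$ is in $B_1\subset h_1$, and the path stays in $h_1$ until its first visit to $\partial^+h_1$; the cells from $z_1$ up to just before this visit realize $G_0(h_1)$. For each $s$, the last cell of the path in $\hat h_s$ lies in $\partial^+h_s$. For $s=N$ the piece after this cell realizes $G_M(h_N)$. For $s<N$ this cell lies in $h_{s+1}$, so the path visits $\partial^+h_{s+1}$ later and stays in $h_{s+1}$ until the first such visit.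 The piece strictly between the two visits lies in $h_{s+1}\setminus\hat h_s$. It is nonempty, because $\partial^+h_s\subset B_{b_s}$ and $\partial^+h_{s+1}\cap B_{4b_s}=\emptyset$, so these sets are not adjacent. It realizes $G(h_s,h_{s+1})$.

By Lemma~\ref{lem:hull}(b), the events $\{H_1=h_1\}\cap G_0(h_1)$, $\{H_{s+1}=h_{s+1}\}\cap G(h_s,h_{s+1})$ and $G_M(h_N)$ depend on the cells of $\hat h_1$, $\hat h_{s+1}\setminus\hat h_s$ and $M\setminus\hat h_N$. These sets are pairwise disjoint, and $B_r\subset\hat h_1$. So the conditional probability of the intersection given $\eta$ is the product in the lemma. The events $\bigcap_s\{H_s=h_s\}$ partition the event that all layers are blocked, and the formula follows.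

For the positivity of $g_M(h)$, follow a ray from $O$ to its last cell $z$ before it first leaves $M$. Then $z\in\partial M$ and $z\notin\hat h$. The part of this segment after its last cell in $\hat h$ lies in $M\setminus\hat h$, starts next to $\partial^+h$, and is open with positive probability. Finally let $\eta\in\mathcal C_r$. If all cells of $U_1$ are open, then $H_1=B_r$ by Lemma~\ref{lem:hull}(c), and the path realizing $O\leftrightarrow\partial B_r$ ends next to $\partial^+B_r=\partial B_{r+1}$.
\end{proof}

\subsection{The kernels are comparable to rank one}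

Fix $1\le s<N$ and write $b=b_s$, so $b\ge2$ and $a_{s+1}=4b$. We split $G(h,h')$ at the scale $2b$. For $h\in\mathcal H_s$ let $G_{\rm in}(h)$ be the event that an open path in $B_{2b}\setminus\hat h$ joins a cell adjacent to $\partial^+h$ to a cell of $\partial B_{2b}$. For $h'\in\mathcal H_{s+1}$ let $G_{\rm out}(h')$ be the event that an open path in $h'\setminus B_{2b}$ joins a cell of $\partial B_{2b+1}$ to a cell adjacent to $\partial^+h'$. Put
\[
u(h)=\mathbb{P}\big(G_{\rm in}(h)\big),\qquad w(h')=\mathbb{P}\big(\{H_{s+1}=h'\}\cap G_{\rm out}(h')\big),\qquad c_1=c_0^3 .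
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.78]
\foreach \r in {1,2,4} \draw[gray] (0:\r) -- (60:\r) -- (120:\r) -- (180:\r) -- (240:\r) -- (300:\r) -- cycle;
\draw[very thick] plot[smooth cycle] coordinates {(0:.6) (60:.5) (120:.68) (180:.55) (240:.68) (300:.5)};
\draw[very thick] plot[smooth cycle] coordinates {(0:4.6) (30:4.4) (60:4.65) (90:4.4) (120:4.6) (150:4.45) (180:4.7) (210:4.4) (240:4.6) (270:4.5) (300:4.65) (330:4.4)};
\draw[dashed,thick] plot[smooth cycle] coordinates {(0:1.45) (45:1.3) (90:1.45) (135:1.3) (180:1.5) (225:1.38) (270:1.45) (315:1.35)};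
\draw[dashed,thick] plot[smooth cycle] coordinates {(0:2.9) (45:2.6) (90:2.9) (135:2.7) (180:3.0) (225:2.75) (270:2.9) (315:2.65)};
\draw[thick] plot[smooth] coordinates {(150:.66) (140:1.0) (158:1.35) (150:1.73)};
\draw[thick] plot[smooth] coordinates {(30:.92) (22:1.6) (36:2.3) (26:3.0) (30:3.46)};
\draw[thick] plot[smooth] coordinates {(270:1.8) (263:2.4) (275:3.1) (266:3.8) (270:4.42)};
\node at (0,0) {$h$};
\node at (90:4.8) {$\partial^+h'$};
\node[fill=white,inner sep=1pt] at (225:1.38) {$\sigma_1$};
\node[fill=white,inner sep=1pt] at (225:2.75) {$\sigma_2$};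
\node at (150:2.15) {$\gamma_{\rm in}$};
\node at (19:3.25) {$\tau$};
\node at (277:4.0) {$\gamma_{\rm out}$};
\end{tikzpicture}
\caption{Gluing across the gap between two cuts. The gray hexagons are $\partial B_b$, $\partial B_{2b}$, $\partial B_{4b}$; the heavy curves are the cuts $\partial^+h$ (inner) and $\partial^+h'$ (outer). The open path $\gamma_{\rm in}$ from the inner cut to $\partial B_{2b}$ meets the open circuit $\sigma_1$, the open path $\gamma_{\rm out}$ from $\partial B_{2b+1}$ to the outer cut meets the open circuit $\sigma_2$, and the open path $\tau$ meets both circuits.}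
\label{fig:glue}
\end{figure}

\begin{lemma}\label{lem:rankone}
We have $u>0$ on $\mathcal H_s$, $w(B_{4b})>0$, and for all $h\in\mathcal H_s$, $h'\in\mathcal H_{s+1}$,
\begin{equation}\label{eq:rankone}
c_1u(h)w(h')\le\mathsf K_s(h,h')\le u(h)w(h').
\end{equation}
\end{lemma}

\begin{proof}
The part of a ray from $O$ to $\partial B_{2b}$ after its last cell in $\hat h\subset B_b$ lies in $B_{2b}\setminus\hat h$ and starts next to $\partial^+h$; it is open with positive probability, so $u(h)>0$. If all cells of $U_{s+1}$ and of $B_{4b}\setminus B_{2b}$ are open, then $H_{s+1}=B_{4b}$ and $G_{\rm out}(B_{4b})$ occurs, so $w(B_{4b})>0$.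

Two facts are used below. A cell adjacent to $\partial^+h\subset B_b$ lies in $B_{b+1}$. A cell adjacent to $\partial^+h'$ is at distance at least $4b$ from $O$, since $\partial^+h'\cap B_{4b}=\emptyset$.

\emph{Upper bound.} A path realizing $G(h,h')$ starts in $B_{b+1}\subset B_{2b}$ and ends at distance at least $4b$. Its piece up to the first visit to $\partial B_{2b}$ realizes $G_{\rm in}(h)$, and its piece after the last visit to $B_{2b}$ realizes $G_{\rm out}(h')$. The event $G_{\rm in}(h)$ depends on cells in $B_{2b}$, while $G_{\rm out}(h')$ and $\{H_{s+1}=h'\}$ depend on cells outside $B_{2b}$. Independence gives the upper bound.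

\emph{Lower bound} (Figure~\ref{fig:glue}). Consider five increasing events: there is an open circuit $\sigma_1$ in $B_{2b}\setminus B_b$ around $B_b$; there is an open circuit $\sigma_2$ in $B_{4b}\setminus B_{2b}$ around $B_{2b}$; there is an open path $\tau$ in $B_{4b}\setminus B_b$ from $\partial B_{b+1}$ to $\partial B_{4b}$; $G_{\rm in}(h)$, realized by a path $\gamma_{\rm in}$; and $G_{\rm out}(h')$, realized by a path $\gamma_{\rm out}$. Suppose that all five occur, and apply Lemma~\ref{lem:cross}. The path $\gamma_{\rm in}$ goes from $B_{b+1}$ to distance $2b$, so it meets $\sigma_1$. The path $\tau$ goes from $B_{b+1}\subset B_{2b+1}$ to distance $4b$, so it meets $\sigma_1$ and $\sigma_2$. The path $\gamma_{\rm out}$ goes from $B_{2b+1}$ to distance at least $4b$, so it meets $\sigma_2$. All five sets lie in $h'\setminus\hat h$, because $\hat h\subset B_b$ and $B_{4b}\subset h'$. Hence $G(h,h')$ occurs.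

Condition on the spins outside $B_{4b}$. They determine whether $H_{s+1}=h'$, and the first four events are independent of them. Conditional Harris, (R1) with $m=b$ and $m=2b$, and (R2) with $m=b$ give
\[
\mathbb{P}\big(G(h,h')\mid x_{B_{4b}^c}\big)\ge c_0^3\,u(h)\,\mathbb{P}\big(G_{\rm out}(h')\mid x_{B_{4b}^c}\big).
\]
Integrating over $\{H_{s+1}=h'\}$ gives the lower bound.
\end{proof}

\subsection{Contraction}

The next lemma says what a kernel as in \eqref{eq:rankone} does to the ratio of two positive vectors. One application bounds the relative oscillation of the ratio, however wild the vectors are, and each further application shrinks it by a fixed factor. Write $\operatorname{osc}\rho=\max\rho-\min\rho$.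

\begin{lemma}\label{lem:contract}
Let $\mathcal H,\mathcal H'$ be finite sets, $c\in(0,1)$, and let $\mathsf K$ be a kernel on $\mathcal H\times\mathcal H'$ with $c\,u(h)w(h')\le\mathsf K(h,h')\le u(h)w(h')$, where $u>0$, $w\ge0$ and $w\not\equiv0$. Let $y,y'$ be positive functions on $\mathcal H'$. Then $\mathsf Ky$ and $\mathsf Ky'$ are positive, and the ratios $\rho=y/y'$ and $\bar\rho=\mathsf Ky/\mathsf Ky'$ satisfy
\[
\text{\rm(i)}\ \ \max\bar\rho\le c^{-2}\min\bar\rho;\qquad\text{\rm(ii)}\ \ \min\bar\rho\ge\min\rho\ \text{ and }\ \operatorname{osc}\bar\rho\le(1-c)\operatorname{osc}\rho .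
\]
\end{lemma}

\begin{proof}
We have $c\,u(h)\sum wy\le\mathsf Ky(h)\le u(h)\sum wy$, and the same with $y'$. This gives positivity, and $\bar\rho(h)\in[c\kappa,\kappa/c]$ with $\kappa=\sum wy/\sum wy'$, which is (i). For (ii), $\bar\rho(h)=\sum_{h'}\mu_h(h')\rho(h')$ with the probability vector $\mu_h(h')=\mathsf K(h,h')y'(h')/\mathsf Ky'(h)$, so $\min\bar\rho\ge\min\rho$. The two-sided bound gives $\mu_h\ge c\mu$, where $\mu(h')=w(h')y'(h')/\sum wy'$ is a probability vector that does not depend on $h$. So $\mu_h=c\mu+(1-c)\mu'_h$ with probability vectors $\mu'_h$, and $\bar\rho(h)-\bar\rho(\tilde h)=(1-c)\big(\sum\mu'_h\rho-\sum\mu'_{\tilde h}\rho\big)\le(1-c)\operatorname{osc}\rho$.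
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ratio}]
Let $M,M'\supset B_{R_0}$. Put $y_N=g_M$, $y'_N=g_{M'}$, and $y_s=\mathsf K_sy_{s+1}$, $y'_s=\mathsf K_sy'_{s+1}$ for $s=N-1,\dots,1$. By Lemmas~\ref{lem:factor}, \ref{lem:rankone} and \ref{lem:contract}, all these vectors are positive. Let $\rho_s=y_s/y'_s$. Part (i) of Lemma~\ref{lem:contract} gives $\operatorname{osc}\rho_{N-1}\le c_1^{-2}\min\rho_{N-1}$, and $N-2$ applications of part (ii) give
\[
\operatorname{osc}\rho_1\le(1-c_1)^{N-2}c_1^{-2}\min\rho_{N-1}\le\delta\min\rho_1,\qquad\delta=c_1^{-2}(1-c_1)^{N-2}.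
\]
So $\rho_1$ takes values in $[\rho_*,(1+\delta)\rho_*]$ with $\rho_*=\min\rho_1$.

Let $\eta\in\mathcal C_r$. By Lemma~\ref{lem:factor}, $\tilde F_M(\eta)=\sum_h\mathsf K_0(\eta,h)y_1(h)>0$ and $\tilde F_{M'}(\eta)=\sum_h\mathsf K_0(\eta,h)y'_1(h)>0$. In particular $F_M(\eta),F_{M'}(\eta)>0$, and $\tilde F_M(\eta)/\tilde F_{M'}(\eta)$ is a weighted average of the values of $\rho_1$. If $\varepsilon<1$, Lemma~\ref{lem:blocked} gives
\[
(1-\varepsilon)\rho_*\,F_{M'}(\eta)\le F_M(\eta)\le\frac{1+\delta}{1-\varepsilon}\,\rho_*\,F_{M'}(\eta).
\]
This also holds for $\eta\notin\mathcal C_r$, where all terms vanish. Averaging over $\eta$, the same two inequalities hold with $p_M,p_{M'}$ in place of $F_M(\eta),F_{M'}(\eta)$. Dividing, the ratio in the proposition lies in $[\theta_1^{-1},\theta_1]$ with $\theta_1=(1+\delta)/(1-\varepsilon)^2$. Choose $N$ so large that $1+\delta<\theta$, and then $L$ so large that $\varepsilon=N(1-c_0)^L<1$ and $\theta_1\le\theta$.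
\end{proof}

\begin{corollary}\label{cor:limit}
For every finite set $S$ of cells, $m_S(M)$ converges to a number $m_S$ as $M$ runs through finite sets containing $B_R$ with $R\to\infty$. Moreover $m_\emptyset=1$ and $|m_S|<1$ for $S\ne\emptyset$.
\end{corollary}

\begin{proof}
Choose $r\ge1$ with $S\subset B_r$ and let $\mu_M(\eta)=\mathbb{P}(x_{B_r}=\eta\mid A_M)=2^{-|B_r|}F_M(\eta)/p_M\in[0,1]$. By Proposition~\ref{prop:ratio}, $|\mu_M(\eta)-\mu_{M'}(\eta)|\le\theta-1$ for $M,M'\supset B_{R_0(\theta)}$ and $\eta\in\mathcal C_r$, and $\mu_M(\eta)=0$ for the other $\eta$. By the Cauchy criterion $\mu_M(\eta)$ converges to a probability vector $\mu(\eta)$. Comparing with the fixed set $M'=B_{R_0(2)}$ shows $\mu(\eta)\ge\frac12\mu_{M'}(\eta)>0$ for $\eta\in\mathcal C_r$. Hence $m_S(M)=\sum_\eta\mu_M(\eta)\chi_S(\eta)\to m_S=\sum_\eta\mu(\eta)\chi_S(\eta)$, and $m_\emptyset=1$.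

If $S=\{O\}$, then $m_S(M)=0$, since $A_M$ does not depend on $O$, and $m_S=0$. For any other nonempty $S$ choose $v\in S\setminus\{O\}$. The all-open configuration and the configuration closed only at $v$ both lie in $\mathcal C_r$, as one sees from a ray that avoids $v$. They have positive $\mu$-weight and opposite values of $\chi_S$, so $|m_S|<1$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and \ref{thm:univ}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:univ}]
Corollary~\ref{cor:limit} provides the numbers $m_S$, the properties $m_\emptyset=1$ and $|m_S|<1$, and the convergence $\mathbb{E}[\chi_S\mid A_M]\to m_S$. Fix $\Lambda$ and let $C'$ be the constant of Proposition~\ref{prop:tail}. The balls $B_R$ are $\Lambda$-admissible at scale $R$. For $j_0\ge2$ and any finite family of finite sets $S\not\subset B_{2^{j_0}}$, let $R\to\infty$ in Proposition~\ref{prop:tail} with $M=B_R$: the sum of $|m_S|^3$ over the family is at most $C'(1-c_0)^{j_0}$. The family is arbitrary, so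
\[
\sum_{S\not\subset B_{2^{j_0}}}|m_S|^3\le C'(1-c_0)^{j_0}.
\]
Only finitely many sets $S$ are contained in $B_{2^{j_0}}$, and hence $\sum_S|m_S|^3<\infty$.

Let $q\ge3$. Since $|m_S(M)|\le1$ and $|m_S|\le1$, $q$-th powers are bounded by cubes in absolute value. By Lemma~\ref{lem:sum} and Proposition~\ref{prop:tail}, for $M$ $\Lambda$-admissible at scale $R\ge\max(5,2^{j_0})$,
\[
\Big|T^{(q)}_M-\sum_Sm_S^q\Big|\le\sum_{S\subset B_{2^{j_0}}}\big|m_S(M)^q-m_S^q\big|+2C'(1-c_0)^{j_0}.
\]
The finite sum on the right tends to $0$ as $R\to\infty$. Letting $j_0\to\infty$ afterwards gives $T^{(q)}_M\to\sum_Sm_S^q$, a finite number defined without reference to the domains. The case $q=3$ is (a). By \eqref{eq:lower} the limit is at least $1+63^{-q}$. As $q\to\infty$, each term $m_S^q$ with $S\ne\emptyset$ tends to $0$ and is dominated by the summable family $|m_S|^3$, so $\sum_Sm_S^q\to m_\emptyset^q=1$ by dominated convergence.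
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality $T_M\ge1+63^{-3}$ for finite $M\supset B_1$ is \eqref{eq:lower} with $q=3$, and equality for $M=B_1$ is Example~\ref{ex:B1}. By Lemma~\ref{lem:Mn}, the sets $M_n$ are $2$-admissible at scales $R_n\to\infty$, so Theorem~\ref{thm:univ} with $\Lambda=2$ and $q=3$ gives
\[
\lim_{n\to\infty}\frac{\mathbb{P}(A_{1,n}\cap A_{2,n}\cap A_{3,n})}{\mathbb{P}(A_{1,n})\,\mathbb{P}(A_{2,n})\,\mathbb{P}(A_{3,n})}=\sum_Sm_S^3\in[1+63^{-3},\infty).
\]
In particular \eqref{eq:conj} holds.
\end{proof}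

\begin{thebibliography}{9}

\bibitem{Kesten}
Kesten, \emph{Percolation Theory for Mathematicians}, 1982.

\bibitem{Nolin}
Nolin, EJP \textbf{13} (2008).

\bibitem{Novikov}
Ivan Novikov, \emph{Percolation of three fluids on a honeycomb lattice}, arXiv:1912.01757 (2019).

\bibitem{Timar}
Tim\'ar, Proc. AMS \textbf{141} (2013).

\end{thebibliography}
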